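# Two distances to the (I)-envelope of a set in a dual space

## A norm on pairs of continuous functions under which only coincident point masses cancel

Let $Z=[0,1]$, let $D=\mathbb Q\cap[0,1]$, and fix a number $\delta$ with $0<\delta\le 2$. On the vector space $C(Z)\times C(Z)$ (real or complex functions) consider the norm
$$|(f,g)|=\max\{\|f\|_\infty,\ \|g\|_\infty,\ \delta^{-1}\|f+g\|_\infty\}. \tag{1}$$
Call the resulting space $E_\delta$, or just $E$. Since
$$\max\{\|f\|_\infty,\|g\|_\infty\}\le|(f,g)|\le \tfrac2\delta\max\{\|f\|_\infty,\|g\|_\infty\},$$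
the space $E$ is isomorphic to $C[0,1]\oplus C[0,1]$; in particular it is a separable Banach space. By the Riesz theorem its dual consists of the pairs $\xi=(\mu,\nu)$ of Radon measures on $Z$, acting by $\xi(f,g)=\int f\,d\mu+\int g\,d\nu$, and the dual norm is equivalent to $\|\mu\|+\|\nu\|$ (total variation norms).

For $z\in Z$ let $u_z(f,g)=f(z)$ and $v_z(f,g)=g(z)$, and put
$$A=\{u_z:z\in D\}\cup\{v_z:z\in Z\setminus D\}. \tag{2}$$
So in the first coordinate we may use point masses at rationals, in the second point masses at irrationals. Since $|f(z)|$ and $|g(z)|$ are at most $|(f,g)|$, we have $A\subset B_{E^*}$.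

The third term in (1) makes the dual norm behave in two very different ways.

**Lemma 1.** (a) $\|u_z+v_z\|=\delta$ for every $z\in Z$. (b) Let $\mu,\nu\ge0$ be Radon measures on $Z$ and let $B\subset Z$ be a Borel set with $\mu(Z\setminus B)=0$ and $\nu(B)=0$. Then $\|(\mu,\nu)\|=\mu(Z)+\nu(Z)$.

**Proof.** (a) $|(u_z+v_z)(f,g)|=|(f+g)(z)|\le\delta\,|(f,g)|$, and equality holds at the pair of constants $(\delta/2,\delta/2)$, whose norm is $\max\{\delta/2,1\}=1$ because $\delta\le2$.

(b) The inequality "$\le$" holds because $|\int f\,d\mu+\int g\,d\nu|\le\mu(Z)\|f\|_\infty+\nu(Z)\|g\|_\infty$. For "$\ge$", let $\varepsilon>0$. By inner regularity there are compact sets $K_0\subset B$ and $K_1\subset Z\setminus B$ with $\mu(Z\setminus K_0)+\nu(Z\setminus K_1)<\varepsilon$. They are disjoint, so there is a continuous $h:Z\to[-1,1]$ with $h=1$ on $K_0$ and $h=-1$ on $K_1$. The two entries of $(h,-h)$ sum to $0$, so $|(h,-h)|\le1$. Finally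
$$\int h\,d\mu-\int h\,d\nu\ \ge\ \mu(K_0)-\mu(Z\setminus K_0)+\nu(K_1)-\nu(Z\setminus K_1)\ \ge\ \mu(Z)+\nu(Z)-2\varepsilon. \qquad\square$$

For example, $\|u_z+v_w\|=2$ whenever $z\ne w$, however close $z$ and $w$ are, while $\|u_z+v_z\|=\delta$ may be tiny. Cancellation happens only when the same point carries mass in both coordinates, and the set $A$ is built so that no point of $Z$ is used in both. On the other hand, every rational is a limit of irrationals, so $v_q$ with $q\in D$ is a $w^*$-limit of elements of $A$.

What is this for? There are two natural ways to measure how far a functional is from a certain hull of $A$, the (I)-envelope. We shall see that one of them notices the near-cancellation in (a) and assigns to $\eta=0$ the value $\delta/2$. The other sees only the situation in (b) and assigns to it the value $1$. Letting $\delta\to0$ shows that the two measurements are not comparable by any constant.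

## The (I)-envelope, the two distances, and the results

Throughout, $X$ is a real or complex Banach space, $B_X$ its closed unit ball, $\operatorname{co}$ the convex hull.

**Definition.** Let $A\subset X^*$. For a countable cover $\mathcal A=(A_n)$ of $A$, i.e. $A=\bigcup_{n=1}^\infty A_n$, put
$$S(\mathcal A)=\overline{\operatorname{co}\bigcup_{n=1}^\infty\overline{\operatorname{co}A_n}^{w^*}}^{\|\cdot\|},\qquad \operatorname{(I)-env}(A)=\bigcap_{\mathcal A}S(\mathcal A),$$
the intersection being over all countable covers of $A$.

Each $S(\mathcal A)$ is norm closed, convex and contains $A$. The trivial cover $A_n=A$ gives $S(\mathcal A)=\overline{\operatorname{co}A}^{w^*}$. Hence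
$$\overline{\operatorname{co}A}^{\|\cdot\|}\subset\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A}^{w^*}. \tag{3}$$

**Example (both inclusions can be strict).** Let $X=C(Z)$ and let $\delta_z$ denote the point mass at $z$.

First take $A=\{\delta_z:z\in Z\}$. We claim that Lebesgue measure $\lambda$ is in the envelope, although it is not in $\overline{\operatorname{co}A}^{\|\cdot\|}$, all of whose elements are discrete. A cover of $A$ is given by sets $Z_n$ with $\bigcup Z_n=Z$; let $F_n=\overline{Z_n}$. The $w^*$-closed convex hull of $\{\delta_z:z\in Z_n\}$ contains every probability measure $\mu$ on $F_n$. Otherwise Hahn–Banach would give $f\in C(Z)$ with $\operatorname{Re}\int f\,d\mu>\sup_{Z_n}\operatorname{Re}f=\sup_{F_n}\operatorname{Re}f\ge\operatorname{Re}\int f\,d\mu$. Now split $Z$ into disjoint Borel sets $G_n\subset F_n$. The normalized restrictions of $\lambda$ to those $G_n$ with $\lambda(G_n)>0$ belong to the respective hulls, and $\lambda$ restricted to $G_1\cup\dots\cup G_N$ and normalized is a convex combination of them. These normalized restrictions converge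 to $\lambda$ in norm, so $\lambda\in S(\mathcal A)$.

Next take $A=\{\delta_z:z\in Z\setminus D\}$ and $q\in D$. Then $\delta_q\in\overline{\operatorname{co}A}^{w^*}$. But cover $A$ by $A_k=\{\delta_z:z\notin D,\ |z-q|\ge1/k\}$. Every element of $\overline{\operatorname{co}A_k}^{w^*}$ annihilates the continuous functions supported in $\{|z-q|<1/k\}$, so it has no mass at $q$. The condition $\nu(\{q\})=0$ is linear and norm closed, so it holds on $S(\mathcal A)$. Hence $\delta_q\notin\operatorname{(I)-env}(A)$.

**Definition.** For nonempty $A\subset X^*$ and $\eta\in X^*$ let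
$$d_1(\eta)=\operatorname{dist}(\eta,\operatorname{(I)-env}(A)),$$
$$d_2(\eta)=\sup\left\{\inf_{n}\operatorname{Re}\eta(x_n)-\sup_{\xi\in A}\limsup_{n\to\infty}\operatorname{Re}\xi(x_n);\ (x_n)\subset B_X\right\}.$$
When the set has to be shown we write $d_i(\eta;A)$.

The first number is a distance; the second is found by testing with sequences of vectors in $X$. Taking $x_n=0$ gives $d_2\ge0$. Taking any point of $A$ shows $d_1<\infty$.

**Example.** If $A=\{\xi\}$, then $d_1(\eta)=\|\eta-\xi\|$. Also $\inf_n\operatorname{Re}\eta(x_n)-\limsup_n\operatorname{Re}\xi(x_n)\le\|\eta-\xi\|$ for each $(x_n)\subset B_X$, and constant sequences come arbitrarily close to equality. So $d_2=d_1$.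

Two facts are known: always
$$d_2(\eta)\le d_1(\eta), \tag{4}$$
and
$$d_1(\eta)=0\iff d_2(\eta)=0. \tag{5}$$
We shall derive both in the next section. The question, posed in the paper of Ondřej F.K. Kalenda and Matias Raja, "Topologies related to (I)-envelopes", arXiv:2303.07691 (2023), is whether there is a universal constant $c\ge1$ with $d_1(\eta)\le c\,d_2(\eta)$ for all Banach spaces $X$, all nonempty $A\subset X^*$ and all $\eta\in X^*$.

The answer is **no**: for each $\varepsilon\in(0,1]$ there are a separable Banach space and a nonempty set $A$ in its dual unit ball with $d_1(0)=1$ and $d_2(0)=\varepsilon$, and one can even take $X=\ell_1$ with its usual norm. Here are the statements we shall prove.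

**Theorem A.** Let $0<\delta\le2$. There are a separable Banach space $E_\delta$ (isomorphic to $C[0,1]\oplus C[0,1]$, real or complex) and a nonempty $A\subset B_{E_\delta^*}$ with $d_1(0)=1$ and $d_2(0)=\delta/2$. Hence no universal $c$ exists.

**Theorem B.**
1. In $X=\ell_1$ with its usual norm, the set of pairs $(d_2(\eta),d_1(\eta))$, over all nonempty $A\subset X^*$ and all $\eta\in X^*$, is exactly $\{(0,0)\}\cup\{(s,t):0<s\le t<\infty\}$.
2. If $X$ contains a subspace isomorphic to $\ell_1$, then for every $c$ there are $A\subset X^*$ and $\eta\in X^*$ with $d_1(\eta)>c\,d_2(\eta)$.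

**Theorem C.** $d_1(\eta)=d_2(\eta)$ for all nonempty $A\subset X^*$ and all $\eta\in X^*$ in each of the following cases:
1. $X$ is separable and contains no isomorphic copy of $\ell_1$; in this case both quantities equal $\operatorname{dist}(\eta,\operatorname{co}A)$.
2. $X$ is an Asplund space, i.e. every separable subspace has separable dual.

**Corollary D.** If $X$ is separable, then either $\ell_1\not\subset X$ and $d_1=d_2$ always, or $\ell_1\subset X$ and no finite $c$ works for $X$. If $X=C(K)$, then $d_1=d_2$ always when $K$ is scattered, and no finite $c$ works otherwise.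

Nonseparable spaces that are not Asplund and do not contain $\ell_1$ are not settled by these statements. This does not affect the question posed.

## $d_2$ as a supremum of distances, and the missing compactness

The definition of $d_2$ becomes transparent once it is expressed through the sets $S(\mathcal A)$.

**Proposition 2.** $d_2(\eta)=\sup_{\mathcal A}\operatorname{dist}(\eta,S(\mathcal A))$, the supremum over all countable covers of $A$.

**Step 1: "$\le$", turning a sequence into a cover.** Let $(x_n)\subset B_X$ with $s=\sup_{\xi\in A}\limsup_n\operatorname{Re}\xi(x_n)<\infty$ (if $s=\infty$ the sequence contributes $-\infty$; and $s>-\infty$ since $A\ne\emptyset$ and $(x_n)$ is bounded). Let $\varepsilon>0$ and put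
$$A_n=\{\xi\in A:\operatorname{Re}\xi(x_k)\le s+\varepsilon\ \text{ for all }k\ge n\}.$$
These sets cover $A$. The defining inequalities are convex and $w^*$-closed, so they hold on $\overline{\operatorname{co}A_n}^{w^*}$. A point $\zeta\in\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}$ involves finitely many indices, so $\operatorname{Re}\zeta(x_k)\le s+\varepsilon$ for all large $k$. For such $k$,
$$\|\eta-\zeta\|\ge\operatorname{Re}(\eta-\zeta)(x_k)\ge\inf_n\operatorname{Re}\eta(x_n)-s-\varepsilon.$$
Hence $\operatorname{dist}(\eta,S(\mathcal A))\ge\inf_n\operatorname{Re}\eta(x_n)-s-\varepsilon$, and $\varepsilon$ is arbitrary.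

**Step 2: "$\ge$", turning a cover into a sequence.** Let $\mathcal A$ be a cover with $\operatorname{dist}(\eta,S(\mathcal A))>0$ (otherwise use $d_2\ge0$), and let $0<\rho<\operatorname{dist}(\eta,S(\mathcal A))$. Replacing $(A_n)$ by the sets $A_n\cap kB_{X^*}$, $n,k\in\mathbb N$, makes $S(\mathcal A)$ no larger, so we may assume that every $A_n$ is bounded. Then replace $A_n$ by $A_1\cup\dots\cup A_n$. This does not enlarge $S(\mathcal A)$: the convex hull of the finitely many $w^*$-compact convex sets $\overline{\operatorname{co}A_i}^{w^*}$, $i\le n$, is $w^*$-compact, so it contains $\overline{\operatorname{co}(A_1\cup\dots\cup A_n)}^{w^*}$. So we may assume the $A_n$ are bounded and increasing, and, dropping the first few, nonempty.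

Let $K_n=\overline{\operatorname{co}A_n}^{w^*}$. Since $\operatorname{dist}(\eta,K_n)>\rho$, the point $\eta$ is not in the $w^*$-compact convex set $K_n+\rho B_{X^*}$. By Hahn–Banach there is $x_n$ with $\|x_n\|=1$ and
$$\operatorname{Re}\eta(x_n)>\sup_{\xi\in K_n}\operatorname{Re}\xi(x_n)+\rho .$$
Each $\xi\in A$ lies in $A_n$ for all large $n$, so $\operatorname{Re}\xi(x_n)<\operatorname{Re}\eta(x_n)-\rho$ for all large $n$. Pass to a subsequence along which $\operatorname{Re}\eta(x_n)$ converges to some $L$, and to a tail on which $\operatorname{Re}\eta(x_n)\ge L-\varepsilon$. Then $\limsup\operatorname{Re}\xi(x_n)\le L-\rho$ for all $\xi\in A$, so $d_2(\eta)\ge(L-\varepsilon)-(L-\rho)=\rho-\varepsilon$. $\square$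

Both facts follow at once. Since $\operatorname{(I)-env}(A)\subset S(\mathcal A)$ for each $\mathcal A$, we get (4). For (5): $d_2(\eta)=0$ means that $\eta$ lies in each of the norm closed sets $S(\mathcal A)$, i.e. $\eta\in\operatorname{(I)-env}(A)$, which is norm closed, so this is the same as $d_1(\eta)=0$.

**Easy cases.** If $A$ is $w^*$-compact and convex, then $A\subset S(\mathcal A)\subset A$ for every cover, so $d_1(\eta)=d_2(\eta)=\operatorname{dist}(\eta,A)$. If $A$ is countable, use the cover by singletons: $S(\mathcal A)=\overline{\operatorname{co}A}^{\|\cdot\|}$, so again $d_1=d_2$. The countable case is contained in the following one, which we shall need later.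

**Proposition 3.** If $A$ is nonempty and norm separable, then $d_1(\eta)=d_2(\eta)=\operatorname{dist}(\eta,\operatorname{co}A)$ for all $\eta\in X^*$.

**Proof.** Let $\varepsilon>0$, let $(c_n)$ be a norm dense sequence in $A$ and $A_n=\{\xi\in A:\|\xi-c_n\|\le\varepsilon\}$. These sets cover $A$. The ball $c_n+\varepsilon B_{X^*}$ is convex and $w^*$-closed, so $\overline{\operatorname{co}A_n}^{w^*}\subset c_n+\varepsilon B_{X^*}$. Hence $\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}\subset\operatorname{co}A+\varepsilon B_{X^*}$, and every point of $S(\mathcal A)$ has distance at most $\varepsilon$ from $\operatorname{co}A$. So $d_2(\eta)\ge\operatorname{dist}(\eta,S(\mathcal A))\ge\operatorname{dist}(\eta,\operatorname{co}A)-\varepsilon$. Combine with $d_2(\eta)\le d_1(\eta)\le\operatorname{dist}(\eta,\operatorname{co}A)$, where the last inequality is (3). $\square$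

**A compactness argument, and where it stops.** Proposition 2 says that $d_2(\eta)$ is the supremum of the distances to the sets $S(\mathcal A)$, while $d_1(\eta)$ is the distance to their intersection. The sets are directed downwards: for two covers $(A_n)$, $(B_m)$, the cover $(A_n\cap B_m)$ has a smaller $S$ than both. So here is the natural attempt to prove $d_1\le d_2$: for each cover choose $\xi_{\mathcal A}\in S(\mathcal A)$ with $\|\eta-\xi_{\mathcal A}\|\le d_2(\eta)+\varepsilon$ and take a $w^*$-cluster point $\xi$ of this bounded net. Then indeed $\|\eta-\xi\|\le d_2(\eta)+\varepsilon$. But $S(\mathcal A)$ is norm closed, not $w^*$-closed, so nothing puts $\xi$ in $S(\mathcal A)$. The set $A$ from (2) is designed so that this gap is fatal: each $S(\mathcal A)$ will contain a near-cancelling functional $\frac12(u_q+v_q)$ with $q\in D$, but $q$ depends on the cover, and each single $q$ is excluded by some cover.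

## Rational against irrational point masses: $d_2(0)=\delta/2$ and $d_1(0)=1$

**Why $D$ must be complicated.** Suppose first that in (2) we replace $D$ by a single point $q$. Let $h_n:Z\to[-1,1]$ be continuous with $h_n(q)=-1$ and $h_n=1$ on $\{|z-q|\ge1/n\}$. Then $(h_n,-h_n)\in B_E$, with $u_q(h_n,-h_n)=-1$, and $v_z(h_n,-h_n)=-1$ for $n$ large, for each $z\ne q$. So $d_2(0)\ge1$. As $A\subset B_{E^*}$, also $d_1(0)\le1$, and both numbers are $1$. The same works whenever $D$ and $Z\setminus D$ are both countable unions of closed sets: write them as increasing unions of closed sets $F_n$ and $G_n$ and take $h_n=-1$ on $F_n$, $h_n=1$ on $G_n$. For the rationals, Baire's theorem says that $Z\setminus D$ is not a countable union of closed sets. This is what will make $d_2(0)$ small.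

**Proof of Theorem A.** Let $E=E_\delta$ be normed by (1), let $A$ be the set (2), and $\eta=0$.

**Step 1: $d_2(0)\ge\delta/2$, by a constant sequence.** Let $x_n=(-\delta/2,-\delta/2)$, a pair of constant functions. Its norm is $\max\{\delta/2,1\}=1$. Every element of $A$ takes the value $-\delta/2$ on it, so the sequence contributes $0-(-\delta/2)=\delta/2$.

**Step 2: $d_2(0)\le\delta/2$, by Baire's theorem.** Suppose $d_2(0)>\delta/2$. Then there are $(f_n,g_n)\in B_E$ and $r>\delta/2$ with
$$\limsup_n\operatorname{Re}f_n(z)<-r\ \ (z\in D),\qquad\limsup_n\operatorname{Re}g_n(z)<-r\ \ (z\in Z\setminus D).$$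
The sets
$$P_m=\{z:\operatorname{Re}f_n(z)\le-r\ \ \forall n\ge m\},\qquad R_m=\{z:\operatorname{Re}g_n(z)\le-r\ \ \forall n\ge m\}$$
are closed, $D\subset\bigcup_mP_m$ and $Z\setminus D\subset\bigcup_mR_m$. If some $z$ were in $P_m\cap R_k$, then for $n\ge\max(m,k)$ we would have $\operatorname{Re}(f_n+g_n)(z)\le-2r<-\delta$, contradicting $\|f_n+g_n\|_\infty\le\delta$. So $\bigcup_mR_m$ is disjoint from $\bigcup_mP_m\supset D$, and therefore $\bigcup_mR_m=Z\setminus D$. Each $R_m$ is closed and misses the dense set $D$, hence is nowhere dense. Thus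
$$Z=\bigcup_mR_m\ \cup\ \bigcup_{q\in D}\{q\}$$
is a countable union of closed nowhere dense sets, which contradicts Baire's theorem.

**Step 3: $d_1(0)\le1$.** $A$ is nonempty, $A\subset\operatorname{(I)-env}(A)$ and $A\subset B_{E^*}$.

For the opposite inequality we take an arbitrary $\xi=(\mu,\nu)\in\operatorname{(I)-env}(A)$ and use three kinds of covers. The aim is to show that $\mu$ lives on $D$ and $\nu$ on $Z\setminus D$, so that Lemma 1(b) applies.

**Step 4: the trivial cover gives positivity and total mass $1$.** The set $\{(\mu,\nu):\mu,\nu\ge0,\ \mu(Z)+\nu(Z)=1\}$ contains $A$, is convex, and is $w^*$-closed, being described by $\int f\,d\mu\ge0$ and $\int f\,d\nu\ge0$ for $0\le f\in C(Z)$, together with $\int1\,d\mu+\int1\,d\nu=1$. So it contains $\overline{\operatorname{co}A}^{w^*}$, and hence $\xi$.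

**Step 5: isolating the rationals gives $\mu(Z\setminus D)=0$.** Cover $A$ by the set $\{v_z:z\in Z\setminus D\}$ and the countably many singletons $\{u_q\}$, $q\in D$. Elements of $\overline{\operatorname{co}\{v_z:z\in Z\setminus D\}}^{w^*}$ have first coordinate $0$. So each element of the convex hull of the union has first coordinate finitely supported in $D$. The condition $|\mu|(Z\setminus D)=0$ is norm closed, because $\mu\mapsto|\mu|(Z\setminus D)$ is norm continuous. Hence it holds for $\xi$.

**Step 6: receding from one rational at a time gives $\nu(D)=0$.** Fix $q\in D$. Cover $A$ by $\{u_z:z\in D\}$ and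
$$B_k=\{v_z:z\in Z\setminus D,\ |z-q|\ge1/k\},\qquad k\in\mathbb N$$
(empty $B_k$ may be dropped). This is a cover because $z\ne q$ for $z\in Z\setminus D$. Elements of $\overline{\operatorname{co}\{u_z:z\in D\}}^{w^*}$ have second coordinate $0$. Elements of $\overline{\operatorname{co}B_k}^{w^*}$ have second coordinate annihilating all continuous functions that vanish on $\{|z-q|\ge1/k\}$, hence supported in $\{|z-q|\ge1/k\}$. So in all cases the second coordinate has no mass at $q$. The condition $\nu(\{q\})=0$ is linear and norm closed, so it passes to $S(\mathcal A)$ and to $\xi$. Since $D$ is countable, $\nu(D)=0$.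

**Step 7: conclusion.** Lemma 1(b) with $B=D$ gives $\|\xi\|=\mu(Z)+\nu(Z)=1$. As $\xi\in\operatorname{(I)-env}(A)$ was arbitrary, $d_1(0)\ge1$. So $d_1(0)=1$, $d_2(0)=\delta/2$, and the ratio $2/\delta$ is unbounded as $\delta\to0$. $\blacksquare$

Since $A\subset B_{E^*}$ and $\eta=0$ throughout, the result rules out more than a constant: there is not even a universal estimate $d_1\le\varphi(d_2)$ with $\varphi(0+)=0$ for sets in the unit ball, as it would give $1\le\varphi(\delta/2)$ for all $\delta\in(0,2]$.

**The near points, seen through covers.** Step 2 can also be read off from Proposition 2. Let $\mathcal A=(A_n)$ be a cover of $A$. By Baire's theorem some set $\{z\in Z\setminus D:v_z\in A_n\}$ is dense in a nonempty open subset of $Z$; otherwise $Z\setminus D$, and with it $Z$, would be a countable union of nowhere dense sets. Choose $q\in D$ in that open set. Then $v_q\in\overline{A_n}^{w^*}$ and $u_q\in A$, so $\frac12(u_q+v_q)\in S(\mathcal A)$, and its norm is $\delta/2$ by Lemma 1(a). Thus $\operatorname{dist}(0,S(\mathcal A))\le\delta/2$ for every $\mathcal A$. By $w^*$-continuity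 of $z\mapsto u_z,v_z$ and compactness of $Z$, the $w^*$-cluster points of these near points have the form $\frac12(u_z+v_z)$, of norm $\delta/2$. For $\delta<2$ none of them is in the envelope, all of whose elements have norm $1$ by Step 7. This is exactly how the compactness argument of the previous section fails.

## Quotients, renormings, subspaces: from $E_\delta$ to every space containing $\ell_1$

To move the example to other spaces we need to know how $d_1,d_2$ behave under three operations.

**Lemma 4 (quotients).** Let $\pi:X\to E$ be linear and map the open unit ball of $X$ onto the open unit ball of $E$. For nonempty $A\subset E^*$ and $\eta\in E^*$, the quantities $d_1,d_2$ of $(\eta,A)$ in $E^*$ equal those of $(\pi^*\eta,\pi^*A)$ in $X^*$.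

**Proof.** We have $\|\pi^*\eta\|=\sup\{|\eta(\pi x)|:\|x\|<1\}=\|\eta\|$, so $\pi^*$ is an isometry. Its range is $(\ker\pi)^\perp$: if $\xi\in X^*$ vanishes on $\ker\pi$, then $\xi=\eta\circ\pi$ for a linear $\eta$ on $E$, and $|\eta(e)|\le\|\xi\|$ for $\|e\|<1$ because $e$ lifts to the open unit ball. Since $(\pi^*\eta)(x)=\eta(\pi x)$ and $\pi$ is onto, $\pi^*$ is a homeomorphism for the $w^*$-topologies onto its range, which is $w^*$-closed. So $\pi^*$ commutes with convex hulls, $w^*$-closures and norm closures. Covers of $A$ and of $\pi^*A$ correspond, whence $\operatorname{(I)-env}(\pi^*A)=\pi^*\operatorname{(I)-env}(A)$, and $d_1$ is preserved.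

For $d_2$: if $x_n\in B_X$, then $\pi x_n\in B_E$ and $(\pi^*\xi)(x_n)=\xi(\pi x_n)$, so $d_2(\pi^*\eta)\le d_2(\eta)$. Conversely, if $e_n\in B_E$ and $0<\theta<1$, there are $x_n\in B_X$ with $\pi x_n=\theta e_n$, and the contribution of $(x_n)$ is $\theta$ times that of $(e_n)$. So $d_2(\pi^*\eta)\ge\theta d_2(\eta)$; let $\theta\to1$. $\square$

**Lemma 5 (renorming).** Let $|\cdot|$ be an equivalent norm on a Banach space with $\alpha\|y\|\le|y|\le\beta\|y\|$, $\alpha,\beta>0$. Then $d_1^{|\cdot|}\ge\beta^{-1}d_1^{\|\cdot\|}$ and $d_2^{|\cdot|}\le\alpha^{-1}d_2^{\|\cdot\|}$.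

**Proof.** The (I)-envelope depends only on the norm topology and the $w^*$-topology of the dual, which do not change. The dual norms satisfy $|\xi|\ge\beta^{-1}\|\xi\|$, because $\|y\|\le1/\beta$ implies $|y|\le1$. This gives the first inequality. For the second, $B_{|\cdot|}\subset\alpha^{-1}B_{\|\cdot\|}$, and the expression in the definition of $d_2$ is positively homogeneous in $(x_n)$. $\square$

For subspaces, functionals must be extended from $Y$ to $X$, and there are many extensions. The way to lose nothing is to use all of them.

**Lemma 6 (subspaces).** Let $Y\subset X$ be a closed subspace, $R:X^*\to Y^*$ the restriction map, $\emptyset\ne A\subset Y^*$, $A'=R^{-1}(A)$ and $\eta\in X^*$. Then $d_1(\eta;A')\ge d_1(R\eta;A)$ and $d_2(\eta;A')\le d_2(R\eta;A)$.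

**Step 1: the inequality for $d_1$.** A cover $(A_n)$ of $A$ gives the cover $(R^{-1}A_n)$ of $A'$. Since $R$ is linear and $w^*$-continuous, $R\big(\overline{\operatorname{co}R^{-1}A_n}^{w^*}\big)\subset\overline{\operatorname{co}A_n}^{w^*}$. Since $R$ is linear and norm continuous, it maps $S((R^{-1}A_n))$ into $S((A_n))$. Thus $R(\operatorname{(I)-env}A')\subset\operatorname{(I)-env}A$. As $\|R\|\le1$, we get $\|\eta-\xi\|\ge\|R\eta-R\xi\|\ge d_1(R\eta;A)$ for $\xi\in\operatorname{(I)-env}A'$.

**Step 2: a useful test sequence in $X$ is weakly null modulo $Y$.** Let $(x_n)\subset B_X$ with $s=\sup_{\xi\in A'}\limsup_n\operatorname{Re}\xi(x_n)<\infty$, and put $v=\inf_n\operatorname{Re}\eta(x_n)-s$. Fix $a'\in A'$ (nonempty by Hahn–Banach). If $\zeta\in Y^\perp$ and $t>0$, then $a'+t\zeta\in A'$, so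
$$t\limsup_n\operatorname{Re}\zeta(x_n)\le\limsup_n\operatorname{Re}(a'+t\zeta)(x_n)+\|a'\|\le s+\|a'\|.$$
Letting $t\to\infty$ we get $\limsup_n\operatorname{Re}\zeta(x_n)\le0$. Applying this to all scalar multiples of $\zeta$ gives $\zeta(x_n)\to0$. Since $(X/Y)^*=Y^\perp$, the images of the $x_n$ in $X/Y$ form a weakly null sequence.

**Step 3: replacing it by a sequence in $B_Y$.** By Mazur's theorem, applied to the tails in $X/Y$, there are $x_k'\in\operatorname{co}\{x_n:n\ge k\}$ and $y_k\in Y$ with $\|x_k'-y_k\|<1/k$. Then $\|y_k\|<1+1/k$. Put $y_k'=y_k/(1+1/k)\in B_Y$. We have $\|y_k-y_k'\|=\|y_k\|\frac{1/k}{1+1/k}<1/k$, so $\|y_k'-x_k'\|\le2/k$.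

Let $a\in A$ and choose $\xi\in A'$ with $a=R\xi$. Since $\operatorname{Re}\xi(x_k')\le\sup_{n\ge k}\operatorname{Re}\xi(x_n)$,
$$\limsup_k\operatorname{Re}a(y_k')=\limsup_k\operatorname{Re}\xi(x_k')\le\limsup_n\operatorname{Re}\xi(x_n)\le s.$$
Also $\operatorname{Re}\eta(x_k')\ge\inf_n\operatorname{Re}\eta(x_n)$, so $\inf_{k\ge m}\operatorname{Re}\eta(y_k')\ge\inf_n\operatorname{Re}\eta(x_n)-2\|\eta\|/m$. Testing with $(y_k')_{k\ge m}$ gives $d_2(R\eta;A)\ge v-2\|\eta\|/m$ for all $m$, hence $d_2(R\eta;A)\ge v$. $\square$

**Proof of Theorem B(1).** **Step 1: $E_\delta$ is a quotient of $\ell_1$.** By the Banach–Mazur theorem every separable Banach space is an isometric quotient of $\ell_1$. We recall why, for $E\neq\{0\}$. Let $(e_n)$ be dense in the unit sphere of $E$ and $\pi((a_n))=\sum a_ne_n$. Then $\|\pi\|\le1$, so the open unit ball goes into the open unit ball. Let $\|e\|<1$ and $0<\varepsilon<1-\|e\|$. Put $r_0=e$; given $r_{j-1}$ choose $n_j$ with $r_j=r_{j-1}-\|r_{j-1}\|e_{n_j}$ of norm less than $2^{-j}\varepsilon$. Then $e=\sum_j\|r_{j-1}\|e_{n_j}$ and $\sum_j\|r_{j-1}\|<\|e\|+\varepsilon<1$.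 Adding coefficients with equal index $n_j$ gives a preimage of $e$ in the open unit ball of $\ell_1$.

**Step 2: realizing the pairs.** Let $0<s\le t<\infty$ and $\delta=2s/t\in(0,2]$. By Theorem A and Lemma 4 there is a nonempty set in $\ell_1^*$ with $d_1(0)=1$ and $d_2(0)=s/t$. Multiplying the set by $t$ multiplies the envelope, and both $d_1(0)$ and $d_2(0)$, by $t$. So the pair $(d_2(0),d_1(0))=(s,t)$ occurs. The pair $(0,0)$ occurs for any $\eta\in A$.

**Step 3: no other pairs.** We know $0\le d_2\le d_1<\infty$ from (4), and $d_1=0$ exactly when $d_2=0$ by (5).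

**Proof of Theorem B(2).** Let $Y\subset X$ be isomorphic to $\ell_1$; it is complete, hence closed. Transport the norm of $\ell_1$ to an equivalent norm $|\cdot|$ on $Y$, and let $\alpha,\beta>0$ be such that $\alpha|y|\le\|y\|\le\beta|y|$. Given $c$, which we may take positive, B(1) provides $A\subset Y^*$ with $d_2^{|\cdot|}(0)>0$ and $d_1^{|\cdot|}(0)>c\,(\beta/\alpha)\,d_2^{|\cdot|}(0)$. By Lemma 5, with the two norms in exchanged roles,
$$d_1^{\|\cdot\|}(0)\ge\beta^{-1}d_1^{|\cdot|}(0)>c\,\alpha^{-1}d_2^{|\cdot|}(0)\ge c\,d_2^{\|\cdot\|}(0).$$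
Now Lemma 6 with $\eta=0\in X^*$ and $A'=R^{-1}(A)$ gives
$$d_1(0;A')\ge d_1(0;A)>c\,d_2(0;A)\ge c\,d_2(0;A'). \qquad\blacksquare$$

## Separable spaces without $\ell_1$: sequences reach the bidual

We turn to Theorem C. First we remove complex scalars.

**Reduction to real scalars.** If $X$ is complex, let $X_{\mathbb R}$ be the underlying real space. The map $\xi\mapsto\operatorname{Re}\xi$ is a real-linear isometry and $w^*$-homeomorphism of $X^*$ onto $(X_{\mathbb R})^*$. It respects convex hulls, and $d_2$ involves only real parts. So $d_1$, $d_2$ and $\operatorname{dist}(\cdot,\operatorname{co}A)$ do not change. We check that the hypotheses pass to $X_{\mathbb R}$.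

If $X$ is Asplund and $Y\subset X_{\mathbb R}$ is a separable real subspace, its closed complex span $W$ is separable, so $W^*$ is separable. The dual of $W_{\mathbb R}$ is isometric to $W^*$, and $Y^*$ is its image under restriction, hence separable.

If $X$ is separable without $\ell_1$, suppose that $X_{\mathbb R}$ contains real $\ell_1$. The corresponding bounded sequence, the image of the unit vector basis, has no weakly Cauchy subsequence, since on any subsequence some functional takes the values $1,-1,1,-1,\dots$. Weakly Cauchy means the same in $X$ and in $X_{\mathbb R}$, because $\xi(x)=\operatorname{Re}\xi(x)-i\operatorname{Re}(i\xi)(x)$. By Dor's complex version of Rosenthal's theorem [Proc. AMS 47 (1975)], $X$ would contain complex $\ell_1$, a contradiction. From now on scalars are real.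

**Proof of Theorem C(1).** Let $X$ be separable without $\ell_1$ and $\rho=\operatorname{dist}(\eta,\operatorname{co}A)$. By (3) and (4), $d_2(\eta)\le d_1(\eta)\le\rho$. We must show $d_2(\eta)\ge\rho$ and may assume $\rho>0$.

**Step 1: separation in norm.** The open ball $U(\eta,\rho)$ is disjoint from the convex set $\operatorname{co}A$. So there is $x^{**}\in X^{**}$, $\|x^{**}\|=1$, with
$$x^{**}(\eta)-\rho\ge\sup_{\xi\in A}x^{**}(\xi). \tag{6}$$
If $x^{**}$ were in $X$, the constant sequence would finish the proof. In general, Goldstine's theorem provides only a net in $B_X$ converging to $x^{**}$, whereas $d_2$ tests with sequences. This is where the hypothesis enters: by the Odell–Rosenthal theorem [Israel J. Math. 20 (1975)], since $X$ is separable without $\ell_1$, there is a sequence $(z_n)\subset X$ that is $w^*$-convergent to $x^{**}$.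

**Step 2: moving the sequence into $B_X$.** We claim $\operatorname{dist}(\operatorname{co}\{z_n:n\ge m\},B_X)=0$ for each $m$. If the distance were greater than some $r>0$, we could separate $B_X$ plus the open ball of radius $r$ from $\operatorname{co}\{z_n:n\ge m\}$: some $x^*$ of norm $1$ satisfies $x^*(z_n)\ge1+r$ for all $n\ge m$. Then $x^{**}(x^*)\ge1+r$, impossible since $\|x^{**}\|=1$. So choose $z_m'\in\operatorname{co}\{z_n:n\ge m\}$ and $x_m\in B_X$ with $\|z_m'-x_m\|<1/m$. For $\xi\in X^*$, the number $\xi(z_m')$ lies between $\inf_{n\ge m}\xi(z_n)$ and $\sup_{n\ge m}\xi(z_n)$, so $\xi(z_m')\to x^{**}(\xi)$, and also $\xi(x_m)\to x^{**}(\xi)$.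

**Step 3: testing.** By (6), $\lim_n\xi(x_n)=x^{**}(\xi)\le x^{**}(\eta)-\rho$ for all $\xi\in A$. Given $\varepsilon>0$, a tail of $(x_n)$ satisfies $\eta(x_n)\ge x^{**}(\eta)-\varepsilon$. Testing with this tail gives $d_2(\eta)\ge\rho-\varepsilon$. $\square$

## Asplund spaces: a $w^*$-strongly exposed point lands in the envelope

**Asplund spaces.** $X$ is Asplund if every separable subspace of $X$ has separable dual. For example $c_0$ is Asplund: its dual $\ell_1$ is separable, and the dual of a subspace is a quotient of the dual. The space $C[0,1]$ is not: it is separable, but its dual contains the point masses, at mutual distance $2$.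

**Definition.** Let $D\subset X^*$ be $w^*$-compact and convex ($X$ real). A point $\xi\in D$ is **$w^*$-strongly exposed** if there is $x\in X$ such that $\xi(x)=\max_{\xi'\in D}\xi'(x)$ and the norm diameters of the slices $\{\xi'\in D:\xi'(x)>\xi(x)-t\}$ tend to $0$ as $t\to0+$.

**Example.** In $\ell_1=c_0^*$ the first unit vector $e_1$ is a $w^*$-strongly exposed point of $B_{\ell_1}$, with $x=e_1\in c_0$: if $\xi'\in B_{\ell_1}$ and $\xi'_1>1-t$ with $0<t<1$, then $\|\xi'-e_1\|\le(1-\xi_1')+(1-\xi'_1)<2t$. By contrast, the set of probability measures on $[0,1]$ has no such point in $C[0,1]^*$: the slice given by $f\in C[0,1]$ and $t>0$ contains all $\delta_z$ with $z$ near a maximum point of $f$, so it has diameter $2$.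

We use the theorem of Namioka and Phelps (see Phelps, LNM 1364, Theorem 5.12): in the dual of an Asplund space, every nonempty $w^*$-compact convex set has a $w^*$-strongly exposed point.

**Where localization alone stops.** Let $X$ be Asplund and $r>d_2(\eta)$. On each separable subspace $Y$ we shall find, by Proposition 3, a point of $\operatorname{co}A$ that is within $r$ of $\eta$ on $Y$. A $w^*$-limit along larger and larger $Y$ is within $r$ of $\eta$ on all of $X$. But such a limit is known only to lie in $\overline{\operatorname{co}A}^{w^*}$, which may exceed the envelope. For instance, take $A=\{e_n:n\in\mathbb N\}\subset\ell_1=c_0^*$. Then $0\in\overline{A}^{w^*}$, while by Proposition 3 the envelope is $\overline{\operatorname{co}A}^{\|\cdot\|}$, on which the sum of the coordinates is $1$. The cure is to collect all these limits in a $w^*$-compact convex set $D$ and to choose in $D$ a $w^*$-strongly exposed point.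

**Proof of Theorem C(2).** Let $X$ be real and Asplund, $r>d_2(\eta)$. We find $\xi\in\operatorname{(I)-env}(A)$ with $\|\eta-\xi\|\le r$. Then $d_1(\eta)\le r$, and since $r>d_2(\eta)$ is arbitrary, $d_1(\eta)\le d_2(\eta)$; equality follows from (4).

**Step 1: good approximations on separable subspaces.** Let $\mathcal Y$ be the set of separable closed subspaces of $X$ ordered by inclusion. Every countable subfamily has an upper bound, the closed linear span of its union. For $Y\in\mathcal Y$ write $|_Y$ for restriction. Sequences in $B_Y$ are sequences in $B_X$, so $d_2(\eta|_Y;A|_Y)\le d_2(\eta;A)<r$. Since $Y^*$ is norm separable, so is $A|_Y$, and Proposition 3 in $Y^*$ gives $\operatorname{dist}(\eta|_Y,\operatorname{co}(A|_Y))=d_2(\eta|_Y;A|_Y)<r$. (Theorem C(1) would give this too: $Y$ is separable and contains no $\ell_1$, because otherwise the nonseparable space $\ell_\infty$ would be a continuous linear image of $Y^*$.) Hence the convex set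
$$L_Y=\{a\in\operatorname{co}A:\|(\eta-a)|_Y\|<r\}$$
is nonempty. It decreases as $Y$ increases.

**Step 2: a uniform bound.** There is $m\in\mathbb N$ with $L_Y\cap mB_{X^*}\ne\emptyset$ for all $Y\in\mathcal Y$. Otherwise for each $m$ there is $Y_m$ with $L_{Y_m}\cap mB_{X^*}=\emptyset$. An upper bound $Y$ of all $Y_m$ satisfies $L_Y\subset L_{Y_m}$, so $L_Y\cap mB_{X^*}=\emptyset$ for all $m$, i.e. $L_Y=\emptyset$, a contradiction. Fix such an $m$.

**Step 3: the compact set of limits.** Put
$$C_Y=L_Y\cap mB_{X^*},\qquad H_Y=\overline{C_Y}^{w^*},\qquad D=\bigcap_{Y\in\mathcal Y}H_Y.$$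
The $H_Y$ are nonempty, $w^*$-compact, convex and decreasing in $Y$, and any two $Y$'s have an upper bound. So $D$ is nonempty, $w^*$-compact and convex. The set $\{\xi:\|(\eta-\xi)|_Y\|\le r\}$ is $w^*$-closed and contains $C_Y$, so it contains $D$. Therefore every $\xi\in D$ satisfies $\|(\eta-\xi)|_Y\|\le r$ for all $Y\in\mathcal Y$, that is, $\|\eta-\xi\|\le r$.

**Step 4: on a separable subspace, $D$ is approximated by $\operatorname{co}A$ from inside.** The claim is: for every $Y_0\in\mathcal Y$ there is $Y_1\in\mathcal Y$ such that, with $R_0:X^*\to Y_0^*$ the restriction,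
$$R_0(C_{Y_1})\subset R_0(D)\quad\text{and}\quad R_0(C_{Y_1})\ \text{is } w^*\text{-dense in } R_0(D). \tag{7}$$
The sets $R_0(H_Y)$ are $w^*$-compact subsets of $mB_{Y_0^*}$, and they decrease in $Y$. Since $Y_0$ is separable, $mB_{Y_0^*}$ is $w^*$-compact and metrizable.

First, $\bigcap_YR_0(H_Y)=R_0(D)$. The inclusion "$\supset$" is clear. If $\zeta$ is in the intersection, the sets $H_Y\cap R_0^{-1}(\zeta)$ are nonempty, $w^*$-compact and directed downwards, so they have a common point; it is in $D$ and is mapped to $\zeta$.

Next, the complement of $R_0(D)$ in $mB_{Y_0^*}$ is a subspace of a compact metrizable space, hence Lindelöf. It is covered by the relatively open complements of the sets $R_0(H_Y)$, so it is covered by countably many of them. Let $Y_1$ be an upper bound of the corresponding subspaces (any $Y_1\in\mathcal Y$ if the complement is empty). Then $R_0(H_{Y_1})\subset R_0(D)$, and "$\supset$" holds since $D\subset H_{Y_1}$. So $R_0(H_{Y_1})=R_0(D)$.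

Finally, $R_0(H_{Y_1})=\overline{R_0(C_{Y_1})}^{w^*}$: continuity of $R_0$ gives "$\subset$", and $R_0(H_{Y_1})$ is $w^*$-compact and contains $R_0(C_{Y_1})$, which gives "$\supset$". This proves (7).

**Step 5: choosing the point.** Let $\xi$ be a $w^*$-strongly exposed point of $D$, with exposing vector $x\in X$. By Step 3, $\|\eta-\xi\|\le r$. It remains to show $\xi\in\operatorname{(I)-env}(A)$.

**Step 6: $\xi$ is in the envelope.** Suppose not. Then $d_1(\xi)>0$, because the envelope is norm closed, so $d_2(\xi)>0$ by (5). Hence there are $(x_n)\subset B_X$ and $\kappa>0$ with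
$$\sup_{a\in A}\limsup_na(x_n)<\inf_n\xi(x_n)-\kappa. \tag{8}$$
Choose $t>0$ such that the slice $\{\xi'\in D:\xi'(x)>\xi(x)-t\}$ has diameter less than $\kappa/2$. Let $Y_0=\overline{\operatorname{span}}(\{x\}\cup\{x_n:n\in\mathbb N\})$ and take $Y_1$ from Step 4.

The set $\{\zeta\in R_0(D):\zeta(x)>\xi(x)-t\}$ is relatively $w^*$-open in $R_0(D)$, since $x\in Y_0$, and it contains $R_0\xi$. By the density in (7) it contains $R_0a$ for some $a\in C_{Y_1}\subset\operatorname{co}A$. By the inclusion in (7) there is $\xi'\in D$ with $R_0\xi'=R_0a$. Then $\xi'(x)=a(x)>\xi(x)-t$, so both $\xi'$ and $\xi$ lie in the slice and $\|\xi'-\xi\|<\kappa/2$. Since $x_n\in Y_0\cap B_X$,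
$$a(x_n)=\xi'(x_n)\ge\xi(x_n)-\kappa/2\quad\text{for all }n,$$
whence $\limsup_na(x_n)\ge\inf_n\xi(x_n)-\kappa/2$. On the other hand, $\zeta\mapsto\limsup_n\zeta(x_n)$ is sublinear and $a\in\operatorname{co}A$, so by (8)
$$\limsup_na(x_n)\le\sup_{b\in A}\limsup_nb(x_n)<\inf_n\xi(x_n)-\kappa.$$
This is a contradiction, so $\xi\in\operatorname{(I)-env}(A)$. $\blacksquare$

Step 6 is where norm-small slices are needed. The point $a$ of $\operatorname{co}A$ is close to $\xi$ at the single vector $x$ only, and because $a$ agrees on $Y_0$ with a point of $D$, the slice upgrades this to closeness at all the $x_n$ simultaneously.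

## The dichotomies for separable spaces and for $C(K)$

**Proof of Corollary D.** If $X$ is separable and $\ell_1\not\subset X$, then $d_1=d_2$ always, by Theorem C(1). If $\ell_1\subset X$, no finite $c$ works, by Theorem B(2).

Now let $X=C(K)$ with $K$ compact. Recall that $K$ is scattered if every nonempty subset of $K$ has a relatively isolated point. For instance, $\{0\}\cup\{1/n:n\in\mathbb N\}$ is scattered: a subset containing some $1/n$ has this point isolated, and otherwise the subset is $\{0\}$. The interval $[0,1]$ is not scattered.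

If $K$ is scattered, then $C(K)$ is Asplund [Namioka–Phelps, Duke Math. J. 42 (1975)], so $d_1=d_2$ always, by Theorem C(2).

If $K$ is not scattered, there is a continuous map $p$ of $K$ onto $[0,1]$ [Pełczyński–Semadeni, Studia Math. 18 (1959)]. Then $f\mapsto f\circ p$ embeds $C[0,1]$ isometrically into $C(K)$. The separable space $\ell_1$ embeds isometrically into $C[0,1]$ by the classical embedding theorem of Banach and Mazur. Hence $\ell_1\subset C[0,1]\subset C(K)$, and no finite $c$ works, by Theorem B(2). $\blacksquare$
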